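# Coanalytic productively Lindelöf spaces

All spaces are regular, and regular includes $T_1$. We work in ZFC. A space is **$\sigma$-compact** if it is a countable union of compact subspaces.

## 1. Polish spaces and closed copies of $\omega^\omega$

**Definition.** A Lindelöf space $X$ is *productively Lindelöf*, abbreviated PL, if $X\times Y$ is Lindelöf for every Lindelöf space $Y$. A *Michael space* is a Lindelöf space $Y$ such that $\omega^\omega\times Y$ is not Lindelöf.

So a Michael space exists exactly when the Baire space $\omega^\omega$, which is Lindelöf, is not PL. We shall see one built from the continuum hypothesis in Section 3. The basic examples of PL spaces come from the first item below.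

**Fact 1.** (a) Every $\sigma$-compact space is PL. (b) If $g:X\to X'$ is a continuous surjection and $X$ is PL, then $X'$ is PL. (c) A closed subspace of a PL space is PL.

**Proof.** (a) Let $K$ be compact, $Y$ Lindelöf, and $\mathcal W$ an open cover of $K\times Y$. For each $y\in Y$ a finite $\mathcal W_y\subseteq\mathcal W$ covers the compact set $K\times\{y\}$, and by the tube lemma there is an open $V_y\ni y$ with $K\times V_y\subseteq\bigcup\mathcal W_y$. Countably many of the sets $V_y$ cover $Y$, and the corresponding $\mathcal W_y$ together form a countable subcover. If $X=\bigcup_nK_n$ with $K_n$ compact, then $X\times Y$ is the union of the countably many Lindelöf subspaces $K_n\times Y$, so it is Lindelöf. (The case of a one-point $Y$ shows that $X$ itself is Lindelöf.)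

(b) $X'\times Y$ is the image of $X\times Y$ under the continuous map $g\times\mathrm{id}$, and continuous images of Lindelöf spaces are Lindelöf.

(c) If $F$ is closed in $X$, then $F\times Y$ is closed in $X\times Y$, and closed subspaces of Lindelöf spaces are Lindelöf. $\square$

By (a), $\sigma$-compactness is sufficient for being PL. We ask when it is necessary. It cannot be necessary for all nice spaces unless a Michael space exists: $\omega^\omega$ is not $\sigma$-compact. Indeed, a compact $L\subseteq\omega^\omega$ is contained in $\{z: z(n)\le h(n)\text{ for all }n\}$ for some $h$, because each coordinate is bounded on $L$. Given compact sets $L_k$ with bounds $h_k$, the function $n\mapsto h_n(n)+1$ lies in no $L_k$.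

Now assume that a Michael space exists. For Polish spaces (separable and completely metrizable) the matter is easy.

**Theorem 2.** If there is a Michael space, then every Polish PL space is $\sigma$-compact.

**Proof.** Let $X$ be Polish and not $\sigma$-compact. By Lemma 3 below, $X$ has a closed subspace homeomorphic to $\omega^\omega$. If $X$ were PL, then $\omega^\omega$ would be PL by Fact 1(c), and there would be no Michael space. $\square$

**Lemma 3.** A Polish space $X$ that is not $\sigma$-compact has a closed subspace homeomorphic to $\omega^\omega$.

**Proof.** Fix a complete metric $d$ on $X$.

**Step 1.** *We discard the part of $X$ that is locally inside $\sigma$-compact sets.* Let $V$ be the union of all open sets that are contained in some $\sigma$-compact subset of $X$. Since $X$ is second countable, countably many of these open sets already cover $V$, so $V\subseteq S$ for one $\sigma$-compact $S\subseteq X$. Put $F=X\setminus V$. It is closed, and it is nonempty, since otherwise $X=S$. If $G\subseteq X$ is open and $G\cap F\neq\emptyset$, then $G\cap F$ is not contained in a $\sigma$-compact set $S'$; otherwise $G\subseteq S\cup S'$ and hence $G\subseteq V$. In particular, the closure of a nonempty relatively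 open subset of $F$ is never compact.

**Step 2.** *We split a relatively open set into infinitely many well-separated pieces.* Let $U\subseteq F$ be nonempty and relatively open, and let $\varepsilon>0$. We find nonempty relatively open $U_n\subseteq F$ ($n\in\omega$) whose closures $C_n$ are pairwise disjoint, contained in $U$, of diameter at most $\varepsilon$, and form a locally finite family in $F$. Choose a nonempty relatively open $U'$ with $\overline{U'}\subseteq U$. As $\overline{U'}$ is not compact, it contains a sequence of distinct points $x_n$ with no convergent subsequence. So each $x_n$ has an $r_n>0$ with $d(x_n,x_m)\ge r_n$ for all $m\ne n$. Choose $0<\delta_n\le\min\{r_n/3,\varepsilon/2,2^{-n}\}$ so small that the closed $\delta_n$-ball about $x_n$ in $F$ lies in $U$, and let $U_n$ be the open $\delta_n$-ball about $x_n$ in $F$. The diameter bound and $C_n\subseteq U$ are clear. If $y\in C_n\cap C_m$ with $n\neq m$, then $d(x_n,x_m)\le\delta_n+\delta_m\le\frac23\max\{r_n,r_m\}<\max\{r_n,r_m\}\le d(x_n,x_m)$, which is absurd. If every neighborhood of some $y\in F$ met infinitely many $C_n$, there would be $n_0<n_1<\cdots$ and $y_k\in C_{n_k}$ with $y_k\to y$. Since $d(x_{n_k},y_k)\le2^{-n_k}$, also $x_{n_k}\to y$,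 contrary to the choice of the sequence.

**Step 3.** *We iterate and read off the copy of $\omega^\omega$.* Put $U_\emptyset=C_\emptyset=F$ and, given $U_s$, apply Step 2 with $U=U_s$, $\varepsilon=2^{-|s|}$ to get $U_{s^\frown n}$ with closures $C_{s^\frown n}\subseteq U_s$. For $\sigma\in\omega^\omega$ the sets $C_{\sigma|n}$ are nonempty, closed, decreasing, with diameters tending to $0$. By completeness,
$$\bigcap_nC_{\sigma|n}=\{h(\sigma)\}\tag{1}$$
for a single point $h(\sigma)$. The map $h$ is injective because the sets $C_s$ with $|s|=k$ are pairwise disjoint (induction on $k$), and continuous because $h[N_{\sigma|n}]\subseteq C_{\sigma|n}$, where $N_s=\{\sigma\in\omega^\omega:s\subset\sigma\}$.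

The family $\{C_s:|s|=k\}$ is locally finite in $F$ by induction on $k$: a neighborhood that meets only finitely many $C_s$ with $|s|=k$ can be shrunk, once for each of these $s$, so as to meet only finitely many $C_{s^\frown n}$. So $H_k=\bigcup_{|s|=k}C_s$ is closed. If $x\in\bigcap_kH_k$, let $s_k$ be the unique $s$ of length $k$ with $x\in C_s$. Since $C_{s_{k+1}}\subseteq C_{s_{k+1}|k}$, the $s_k$ extend one another, and $x=h(\bigcup_ks_k)$. So the range of $h$ is the closed set $\bigcap_kH_k$. Finally $h[N_s]\subseteq U_s\subseteq C_s$, since $C_{s^\frown n}\subseteq U_s$ for all $n$, and by disjointness $h[\omega^\omega]\cap C_s=h[N_s]$. Hence $h[N_s]=h[\omega^\omega]\cap U_s$ is relatively open, so $h$ is a homeomorphism onto a closed subset of $F$, and $F$ is closed in $X$. $\square$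

## 2. From complete to coanalytic: what must be proved

Completeness of $X$ was used at one place, equation (1). If $X$ is not complete, the branches of the scheme may die. The space $\mathbb Q$ shows it: no nonempty open subset has compact closure, so Step 2 can be iterated in $\mathbb Q$ and yields nonempty sets $C_s$ for all $s$. But distinct $\sigma$ give disjoint sets $\bigcap_nC_{\sigma|n}$, and $\mathbb Q$ is countable, so $\bigcap_nC_{\sigma|n}=\emptyset$ for all but countably many $\sigma$.

How far beyond Polish spaces can one go?

**Definition.** A subset of a Polish space is *analytic* if it is empty or a continuous image of $\omega^\omega$, and *coanalytic* if its complement is analytic. An analytic metrizable, coanalytic, or Borel *space* is one homeomorphic to an analytic, coanalytic, or Borel subset of some Polish space, respectively.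

We use the following textbook facts. Continuous images of Polish spaces in Polish spaces are analytic. Borel subsets of Polish spaces are analytic, hence also coanalytic. The intersection of two analytic subsets of a Polish space is analytic. Every Polish space embeds in a compact metrizable space as a $G_\delta$. Section 4 contains a concrete coanalytic set.

For analytic spaces we quote the following theorem of Tall.

**Theorem 4 (Tall).** If there exists a Michael space, then every productively Lindelöf analytic metrizable space is $\sigma$-compact.

The question, taken from Dušan Repovš and Lyubomyr Zdomskyy, "On the Menger covering property and $D$-spaces", arXiv:1012.1094 (2010), is this: *suppose that there is a Michael space; is every coanalytic PL space $\sigma$-compact?* The answer is yes. Here is what we shall prove.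

**Theorem 5.**

1. (ZFC) Every coanalytic PL space is Borel. More generally, if $S$ is analytic and $C$ is coanalytic in a Polish space $P$ and $X=S\cap C$ is PL, then $X$ is analytic.
2. If there is a Michael space, every coanalytic PL space is $\sigma$-compact. The same holds for every PL space of the form $S\cap C$ as in 1, and for every PL space admitting a perfect map onto a space of that form.
3. There is a Michael space if and only if every coanalytic PL space is $\sigma$-compact.
4. (ZFC) If a Michael space exists, the coanalytic PL spaces are exactly the $\sigma$-compact metrizable spaces. If no Michael space exists, they are exactly the Borel spaces, and the PL spaces of the form $S\cap C$ are exactly the analytic metrizable spaces.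

A *perfect* map is a closed continuous surjection with compact fibers; for example, the projection $M\times C\to M$ is perfect when $C$ is compact and nonempty. Taking $C=2^{\omega_1}$ and $M\ne\emptyset$, we see that part 2 covers some nonmetrizable spaces.

The heart is part 1, which mentions no Michael space: once $X$ is known to be Borel, it is analytic and Theorem 4 applies. Part 1 will follow from a separation statement.

**Proposition 6 (ZFC).** Let $K$ be compact metrizable, $X\subseteq K$ productively Lindelöf, and $A\subseteq K\setminus X$ analytic. Then there is a Borel set $B$ with $X\subseteq B\subseteq K\setminus A$.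

The classical Lusin separation theorem gives such a $B$ when $X$ is analytic. Here the analyticity of $X$ is exactly what we do not have, and being PL has to replace it.

## 3. Isolating the points of a thin set

We need a way to show that a set $X\subseteq K$ is *not* PL, that is, to produce a Lindelöf $Y$ with $X\times Y$ not Lindelöf. The natural first try is to let $Y$ be the set $K$ with every point of $X$ declared isolated. Then $\{(x,x):x\in X\}$ is closed in $X\times Y$ and discrete, so $X\times Y$ is not Lindelöf if $X$ is uncountable.

But is $Y$ Lindelöf? If $X$ contains an uncountable compact set $L$, then $\{K\setminus L\}\cup\{\{x\}:x\in L\}$ is an open cover of $Y$ without a countable subcover. The set of irrationals in $[0,1]$ already contains an uncountable compact set, so for it this attempt stops here.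

The obstruction shows the repair: isolate only the points of a subset $Z$ of $X$ that is thin with respect to compact subsets of $X$, and throw the rest of $X$ away.

**Lemma 7.** Let $K$ be compact metrizable, $X\subseteq K$, and let $Z\subseteq X$ be uncountable such that $L\cap Z$ is countable for every compact $L\subseteq X$. Then $X$ is not PL.

**Proof.** Let $Y=(K\setminus X)\cup Z$. Declare $V\subseteq Y$ open if and only if
$$V=(U\cap Y)\cup D\quad\text{with $U$ open in $K$ and $D\subseteq Z$.}$$

**Step 1.** *We check that $Y$ is a regular space.* These sets contain $\emptyset$ and $Y$ and are closed under unions. They are closed under finite intersections because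
$$\big((U\cap Y)\cup D\big)\cap\big((U'\cap Y)\cup D'\big)=(U\cap U'\cap Y)\cup D''$$
for a suitable $D''\subseteq Z$. The topology is finer than the subspace topology from $K$, so it is Hausdorff, and it induces the usual topology on $K\setminus X$. For $z\in Z$ the set $\{z\}$ is open, and it is closed because points are closed, so regularity at $z$ is clear. Let $y\in K\setminus X$ and let $(U\cap Y)\cup D$ be a neighborhood of $y$. As $y\notin Z\supseteq D$, we have $y\in U$. Choose $W$ open in $K$ with $y\in W\subseteq\overline W\subseteq U$. Then $W\cap Y$ is a neighborhood of $y$, and since $\overline W\cap Y$ is closed in $Y$, the closure of $W\cap Y$ in $Y$ is contained in $\overline W\cap Y\subseteq U\cap Y$.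

**Step 2.** *We show that $Y$ is Lindelöf; this is where thinness is used.* Let $\mathcal V$ be an open cover, and write each $V\in\mathcal V$ as $(U_V\cap Y)\cup D_V$ as above. Since $K\setminus X$ is second countable, a countable $\mathcal V_0\subseteq\mathcal V$ covers it. The sets $D_V$ lie in $Z\subseteq X$ and do not help to cover $K\setminus X$, so $K\setminus X\subseteq U:=\bigcup_{V\in\mathcal V_0}U_V$. Hence $L=K\setminus U$ is compact and contained in $X$. A point of $Y\setminus\bigcup\mathcal V_0$ is not in $U$, so it is in $L\cap Y=L\cap Z$, which is countable. Adding one member of $\mathcal V$ for each of these countably many points gives a countable subcover.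

**Step 3.** *We find an uncountable closed discrete set in $X\times Y$.* Let $E=\{(z,z):z\in Z\}$. Since $X\cap Y=Z$, $E$ is the preimage of the diagonal of $K\times K$ under the continuous inclusion $X\times Y\to K\times K$. The diagonal is closed, so $E$ is closed in $X\times Y$. For $z\in Z$ the set $X\times\{z\}$ is open in $X\times Y$ and meets $E$ only in $(z,z)$. So $E$ is uncountable, closed and discrete, and $X\times Y$ is not Lindelöf. Since $Y$ is Lindelöf, $X$ is not PL. $\square$

**Example (a Michael space under the continuum hypothesis).** Let $X\subseteq K=[0,1]$ be the set of irrationals, a homeomorphic copy of $\omega^\omega$. It has $2^{\aleph_0}=\aleph_1$ compact subsets; list them as $L_\alpha$ ($\alpha<\omega_1$). Since $X$ is not $\sigma$-compact, it is not covered by countably many compact sets, and we can choose recursively $z_\alpha\in X\setminus\bigcup_{\gamma<\alpha}(L_\gamma\cup\{z_\gamma\})$. Then $Z=\{z_\alpha:\alpha<\omega_1\}$ is uncountable and $L_\gamma\cap Z\subseteq\{z_\alpha:\alpha\le\gamma\}$ is countable. The $Y$ of Lemma 7 is a Michael space.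

**Remark.** For $\omega^\omega$ such a thin set needs some hypothesis of this sort. Suppose that for every family of $\aleph_1$ functions in $\omega^\omega$ there is a $g$ with $z(n)\le g(n)$ for all but finitely many $n$, for every $z$ in the family. Let $Z\subseteq\omega^\omega$ be uncountable, and take such a $g$ for a subfamily $Z'\subseteq Z$ of size $\aleph_1$. For $z\in Z'$ the function $h=\max\{g,z\}$ differs from $g$ at finitely many places only, and there are countably many such $h$. So some compact set $\{z:z\le h\text{ everywhere}\}$ contains uncountably many elements of $Z'$, and $Z$ is not thin.

So for a Borel set like $\omega^\omega$ thin sets are not automatic. The next section shows a coanalytic set for which they come for free.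

## 4. Well-founded trees

A *tree* is a set $T\subseteq\omega^{<\omega}$ closed under initial segments. An *infinite branch* of $T$ is a $\sigma\in\omega^\omega$ with $\sigma|n\in T$ for all $n$; a tree without infinite branches is *well-founded*. For a tree $T$ and $s\in T$ put $\rho_T(s)=\infty$ if an infinite branch of $T$ passes through $s$, and otherwise
$$\rho_T(s)=\sup\{\rho_T(s^\frown n)+1:s^\frown n\in T\},\tag{2}$$
with $\sup\emptyset=0$. If no infinite branch passes through $s$, the extensions of $s$ in $T$ form a well-founded tree, so the recursion in (2) makes sense. The value is a countable ordinal, since the supremum is over countably many countable ordinals. Put $\rho(T)=\rho_T(\emptyset)$ for $T\ne\emptyset$ and $\rho(\emptyset)=0$. We let $\infty$ be greater than every ordinal.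

For instance, $\rho(\{\emptyset\})=0$. The tree that consists of $\emptyset$ and all $(n)^\frown0^k$ with $k\le n$ has $\rho_T((n))=n$, so its rank is $\sup_n(n+1)=\omega$. Every $\alpha<\omega_1$ is the rank of a well-founded tree $T^\alpha$: let $T^0=\{\emptyset\}$ and, for $\alpha>0$, list the ordinals below $\alpha$, possibly with repetitions, as $\gamma_n$ ($n\in\omega$) and let $T^\alpha$ consist of $\emptyset$ and all $(n)^\frown s$ with $s\in T^{\gamma_n}$. Its rank is $\sup_n(\gamma_n+1)=\alpha$.

The rank is monotone:
$$T\subseteq T'\implies\rho(T)\le\rho(T').\tag{3}$$
This is clear if $T=\emptyset$. In general we show $\rho_T(s)\le\rho_{T'}(s)$ for $s\in T$. If $\rho_{T'}(s)=\infty$, this is clear. Otherwise no infinite branch of $T'$, hence none of $T$, passes through $s$. By induction on $\rho_{T'}(s)$, each child $s^\frown n\in T$ of $s$ satisfies $\rho_T(s^\frown n)\le\rho_{T'}(s^\frown n)$, and (2) gives the inequality at $s$.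

The set $\mathrm{Tr}$ of all trees is a closed subset of $2^{\omega^{<\omega}}$ (subsets of $\omega^{<\omega}$, via characteristic functions), so it is compact metrizable. The set of trees with an infinite branch is the projection to $\mathrm{Tr}$ of the closed set $\{(T,\sigma)\in\mathrm{Tr}\times\omega^\omega:\sigma|n\in T\text{ for all }n\}$, so it is analytic. Hence the set $\mathrm{WF}$ of well-founded trees is coanalytic.

**Example ($\mathrm{WF}$ is not PL).** Isolating all of $\mathrm{WF}$ fails: the trees $\{\emptyset\}\cup\{(n):n\in a\}$, for $a\subseteq\omega$, form an uncountable compact subset, a copy of $2^\omega$. But $Z=\{T^\alpha:\alpha<\omega_1\}$ is thin. Let $L\subseteq\mathrm{WF}$ be compact. Then the tree $\bigcup L$ is well-founded. Indeed, if $\sigma$ were an infinite branch of it, the sets $\{T\in L:\sigma|n\in T\}$ would be nonempty, compact and decreasing in $n$, and any $T$ in their intersection would be an element of $\mathrm{WF}$ with the infinite branch $\sigma$. So $\rho(\bigcup L)<\omega_1$, and by (3) every $T^\alpha\in L$ has $\alpha=\rho(T^\alpha)\le\rho(\bigcup L)$. Thus $L\cap Z$ is countable, and Lemma 7 applies.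

The same bound shows that $\mathrm{WF}$ is not $\sigma$-compact: if $\mathrm{WF}=\bigcup_nL_n$ with $L_n$ compact, all ranks would be at most $\sup_n\rho(\bigcup L_n)<\omega_1$.

Two things made this work: *the rank is bounded on every compact subset, and unbounded on the whole set*. For a general $X$ disjoint from an analytic set $A$, we want a rank with the first property. Then, if the rank is unbounded on $X$, thin sets exist and $X$ is not PL. If it is bounded on $X$, the bound should give a Borel set.

## 5. A rank on the complement of an analytic set

Let $K$ be compact metrizable and $A\subseteq K$ nonempty and analytic. Fix a continuous surjection $f:\omega^\omega\to A$ and a metric on $K$. Put $F_s=\overline{f[N_s]}$, with closure in $K$. Then $F_t\subseteq F_s$ when $s\subseteq t$. By continuity of $f$ at $\sigma$, $\operatorname{diam}F_{\sigma|n}\to0$. As $f(\sigma)\in F_{\sigma|n}$ for all $n$,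
$$\bigcap_nF_{\sigma|n}=\{f(\sigma)\}\quad\text{for every }\sigma\in\omega^\omega.\tag{4}$$
For $x\in K$ and $L\subseteq K$ define
$$T_x=\{s:x\in F_s\},\qquad T_L=\{s:F_s\cap L\neq\emptyset\}.$$
These are trees because the $F_s$ decrease along extensions. By (4), $\sigma$ is an infinite branch of $T_x$ if and only if $f(\sigma)=x$. So $T_x$ has an infinite branch if and only if $x\in A$. Compare with $\mathrm{WF}$: there the set of $T$ with $s\in T$ was clopen. Now $\{x:s\in T_x\}=F_s$ is only closed, but closedness is all that the compactness argument used.

**Example.** Let $K=[0,1]$, $A=\{1/(n+1):n\in\omega\}$ and $f(\sigma)=1/(\sigma(0)+1)$. Then $F_\emptyset=A\cup\{0\}$ and $F_s=\{1/(s(0)+1)\}$ for $s\ne\emptyset$. So $T_0=\{\emptyset\}$ has rank $0$; for $x\notin A\cup\{0\}$, $T_x=\emptyset$, also with rank $0$; and $\rho(T_x)=\infty$ for $x\in A$.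

**Lemma 8.** In this situation the following hold.

(i) If $L\subseteq K\setminus A$ is compact, then $\rho(T_L)<\omega_1$, and $\rho(T_x)\le\rho(T_L)$ for all $x\in L$.

(ii) For every $\beta<\omega_1$ the set $R_\beta=\{x\in K:\emptyset\in T_x,\ \rho(T_x)\ge\beta\}$ is Borel and contains $A$.

**Proof.**

**Step 1.** *For (i), we bound the rank on $L$ by the rank of one well-founded tree.* If $\sigma$ were an infinite branch of $T_L$, the sets $L\cap F_{\sigma|n}$ would be nonempty, compact and decreasing. By (4) we would get $\emptyset\ne L\cap\bigcap_nF_{\sigma|n}=L\cap\{f(\sigma)\}$, contradicting $L\cap A=\emptyset$. So $T_L$ is well-founded and $\rho(T_L)<\omega_1$. For $x\in L$ we have $T_x\subseteq T_L$, and (3) gives $\rho(T_x)\le\rho(T_L)$.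

**Step 2.** *For (ii), we compute the sets of large rank by countable unions and intersections.* Define for $s\in\omega^{<\omega}$, by recursion on $\beta<\omega_1$,
$$B^0_s=F_s,\qquad B^{\beta+1}_s=\bigcup_nB^\beta_{s^\frown n},\qquad B^\beta_s=\bigcap_{\gamma<\beta}B^\gamma_s\ \text{ for limit }\beta.$$
All these sets are Borel, since the limits that occur are countable. We claim that
$$x\in B^\beta_s\iff s\in T_x\text{ and }\rho_{T_x}(s)\ge\beta.\tag{5}$$
For $\beta=0$ this is the definition of $T_x$. For limit $\beta$ it holds because a value is at least $\beta$ if and only if it is at least every $\gamma<\beta$. For the successor step, by the induction hypothesis, $x\in B^{\beta+1}_s$ means that some child $s^\frown n\in T_x$ has $\rho_{T_x}(s^\frown n)\ge\beta$; then $s\in T_x$ automatically. So it remains to see, for $s\in T_x$, that $\rho_{T_x}(s)\ge\beta+1$ if and only if some child in $T_x$ has value at least $\beta$. If $\rho_{T_x}(s)=\infty$, an infinite branch passes through $s$ and hence through a child, which then has value $\infty$; both sides hold. If $\rho_{T_x}(s)<\infty$, then all children have values below $\infty$. If every child in $T_x$ has value less than $\beta$, the supremum in (2) is at most $\beta$;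 if some child has value at least $\beta$, the supremum is at least $\beta+1$. This proves (5).

**Step 3.** *We conclude (ii).* By (5) with $s=\emptyset$, $R_\beta=B^\beta_\emptyset$ is Borel. If $x\in A$, then $T_x$ has an infinite branch, so $\emptyset\in T_x$ and $\rho(T_x)=\infty\ge\beta$. $\square$

In the example above, $R_0=A\cup\{0\}$ and $R_1=\bigcup_nF_{(n)}=A$. The condition $\emptyset\in T_x$ in the definition of $R_\beta$ matters only for $\beta=0$.

## 6. Productive Lindelöfness bounds the rank

**Proof of Proposition 6.** If $A=\emptyset$, take $B=K$. Otherwise fix $f$ and use the notation of Section 5. Every $x\in X$ is outside $A$, so $T_x$ is well-founded and $\rho(T_x)<\omega_1$.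

**Step 1.** *We show that $\sup_{x\in X}\rho(T_x)<\omega_1$; this is the only use of PL.* Suppose not. Countable suprema of countable ordinals are countable, so we can choose recursively $z_\alpha\in X$ for $\alpha<\omega_1$ with
$$\rho(T_{z_\alpha})>\sup_{\gamma<\alpha}\rho(T_{z_\gamma}).$$
The ordinals $\rho(T_{z_\alpha})$ are strictly increasing in $\alpha$. So the $z_\alpha$ are distinct, $Z=\{z_\alpha:\alpha<\omega_1\}$ is uncountable, and $\rho(T_{z_\alpha})\ge\alpha$ for all $\alpha$. Let $L\subseteq X$ be compact. Then $L\subseteq K\setminus A$, and by Lemma 8(i) $z_\alpha\in L$ implies $\alpha\le\rho(T_{z_\alpha})\le\rho(T_L)<\omega_1$. Hence $L\cap Z\subseteq\{z_\alpha:\alpha\le\rho(T_L)\}$ is countable. By Lemma 7, $X$ is not PL, a contradiction.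

**Step 2.** *We turn the bound into a Borel set.* By Step 1 choose $\beta<\omega_1$ with $\rho(T_x)<\beta$ for all $x\in X$, and let $B=K\setminus R_\beta$. By Lemma 8(ii), $B$ is Borel and disjoint from $A$. No $x\in X$ is in $R_\beta$, by the choice of $\beta$, so $X\subseteq B$. $\square$

## 7. Proof of Theorem 5

**Part 1.** *We separate $X$ from the complement of $C$.* Being PL is invariant under homeomorphisms, so we may work with subsets of Polish spaces. Let $X=S\cap C\subseteq P$ be PL, where $P$ is Polish, $S$ analytic and $C$ coanalytic in $P$. Embed $P$ in a compact metrizable $K$. The set $A=P\setminus C$ is analytic in $P$, that is, empty or a continuous image of $\omega^\omega$, so it is analytic in $K$. It is disjoint from $X$. By Proposition 6 there is a Borel $B\subseteq K$ with $X\subseteq B\subseteq K\setminus A$. Then $P\cap B\subseteq P\setminus A=C$, so, as $S\subseteq P$,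
$$X\subseteq S\cap B\subseteq S\cap C=X.$$
Hence $X=S\cap(P\cap B)$ is the intersection of an analytic set and a Borel set in $P$, so it is analytic. If $X$ is coanalytic in $P$, take $S=P$ and $C=X$. The same computation gives $X=P\cap B$, which is Borel in $P$. In particular, ZFC alone proves that a non-Borel coanalytic space is never PL.

**Part 2.** *We feed part 1 into Tall's theorem.* Assume that there is a Michael space, and let $X$ be a PL space that is coanalytic or of the form $S\cap C$. By part 1, $X$ is an analytic metrizable space (a Borel space is analytic). By Theorem 4, $X$ is $\sigma$-compact. This answers the question.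

Now let $X$ be PL and $p:X\to M$ a perfect map onto a space $M$ of the form $S\cap C$. By Fact 1(b), $M$ is PL, so $M=\bigcup_nM_n$ with $M_n$ compact, and $X=\bigcup_np^{-1}[M_n]$. It remains to recall why $p^{-1}[M_n]$ is compact. Let $\mathcal U$ be a family of open subsets of $X$ that covers it. For $m\in M_n$ a finite $\mathcal U_m\subseteq\mathcal U$ covers the compact fiber $p^{-1}(m)$. Since $p$ is closed, $O_m=M\setminus p\big[X\setminus\bigcup\mathcal U_m\big]$ is open; it contains $m$, and $p^{-1}[O_m]\subseteq\bigcup\mathcal U_m$. Finitely many of the sets $O_m$ cover $M_n$, and the corresponding $\mathcal U_m$ cover $p^{-1}[M_n]$.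

**Part 3.** *We add the converse.* If there is a Michael space, every coanalytic PL space is $\sigma$-compact by part 2. Conversely, suppose that every coanalytic PL space is $\sigma$-compact. The space $\omega^\omega$ is Polish, hence coanalytic, and it is not $\sigma$-compact (Section 1). So $\omega^\omega$ is not PL: there is a Lindelöf $Y$ with $\omega^\omega\times Y$ not Lindelöf, and this $Y$ is a Michael space.

**Part 4.** *We identify the classes in both cases.* Suppose first that a Michael space exists. A coanalytic PL space is metrizable by definition and $\sigma$-compact by part 2. Conversely, let $X$ be $\sigma$-compact and metrizable. As a countable union of compact metrizable, hence separable, spaces, $X$ is separable. So the completion of $X$ in a compatible metric is a Polish space that contains $X$. There $X$ is a countable union of compact, hence closed, sets, so it is $F_\sigma$, thus Borel, thus coanalytic. It is PL by Fact 1(a).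

Now suppose that no Michael space exists. Then $\omega^\omega$ is PL. Every nonempty analytic metrizable space is a continuous image of $\omega^\omega$, so by Fact 1(b) every analytic metrizable space is PL (the empty space trivially), in particular every Borel space. Borel spaces are coanalytic, so they are coanalytic PL spaces; conversely, every coanalytic PL space is Borel by part 1. An analytic $S\subseteq P$ has the form $S\cap C$ with $C=P$, so analytic metrizable spaces are PL spaces of this form; conversely, every PL space of the form $S\cap C$ is analytic by part 1. $\blacksquare$
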